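# Divergence type Kleinian groups with linearly deep geodesic excursions

## Linear excursions in a group of divergence type

**Theorem A.** Let $d\ge 2$ and let $h:[0,\infty)\to[0,\infty)$ satisfy $h(t)\to\infty$ as $t\to\infty$. There are a discrete, torsion-free, non-elementary group $\Gamma<\mathrm{SO}_0(d,1)$ and a point $x_0\in\mathbb H^d$ such that $\Lambda\Gamma=\partial\mathbb H^d$, $\delta_\Gamma=d-1$, $\Gamma$ is of divergence type, and for Lebesgue-a.e. $\xi\in\partial\mathbb H^d$
$$\limsup_{t\to\infty}\frac{f_\xi(t)}{t}=1,\qquad \liminf_{t\to\infty}\big(t-f_\xi(t)-h(t)\big)=-\infty .$$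
The visual (Lebesgue) measures $\{\mu_x\}$ form a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$, and $\mu_x(\Lambda_{sublinear}\Gamma)=0$ for every $x$.

Let us unpack the notation. Throughout, $\Gamma$ is a non-elementary discrete subgroup of $\mathrm{SO}(d,1)$ acting on $\mathbb H^d$; non-elementary means that its limit set $\Lambda\Gamma$, the set of accumulation points in $\partial\mathbb H^d$ of the orbit $\Gamma x_0$, is infinite.

**Definition (critical exponent, divergence type).** The Poincaré series of $\Gamma$ is $\mathcal P_\Gamma(s)=\sum_{g\in\Gamma}e^{-s\,d(x_0,gx_0)}$ for $s\ge0$. Its abscissa of convergence is $\delta_\Gamma$, and $\Gamma$ is of divergence type if $\mathcal P_\Gamma(\delta_\Gamma)=+\infty$.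

To see the definition at work on a (much too small) group, let $\Gamma$ be generated by a translation of length $\ell$ along a geodesic through $x_0$. Then $\mathcal P_\Gamma(s)=\sum_{n\in\mathbb Z}e^{-s\ell|n|}$ converges exactly for $s>0$, so $\delta_\Gamma=0$ and the series diverges at $\delta_\Gamma$.

**Definition (distance to the orbit, sublinear limit set).** For $\xi\in\partial\mathbb H^d$ let $\gamma$ be the unit-speed ray $[x_0,\xi)$ and put $f_\xi(t)=d(\gamma(t),\Gamma x_0)$ and $\kappa_\Gamma(\xi)=\limsup_{t\to\infty}f_\xi(t)/t$. The sublinear growth limit set is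
$$\Lambda_{sublinear}\Gamma=\{\xi\in\Lambda\Gamma:\ f_\xi(t)/t\to0\}=\{\xi\in\Lambda\Gamma:\ \kappa_\Gamma(\xi)=0\}.$$

Since $x_0\in\Gamma x_0$, we always have $f_\xi(t)\le t$, so $\kappa_\Gamma\le1$. Here are the two extremes for $\Gamma=\mathrm{PSL}_2(\mathbb Z)$ acting on the upper half-plane, $x_0=i$. If $\xi$ is a fixed point of a hyperbolic element $g$, then $\gamma$ stays at bounded distance from the axis of $g$, along which the distance to the orbit is periodic; so $f_\xi$ is bounded and $\xi\in\Lambda_{sublinear}\Gamma$. If $\xi=\infty$, then $\gamma(t)=e^ti$, while every orbit point has height $\frac1{c^2+e^2}\le1$ (with $(c,e)$ the bottom row of the matrix). Points of heights $y_1>y_2$ are at distance at least $\log(y_1/y_2)$, so $f_\infty(t)=t$ for all $t\ge0$. Thus single limit points may have $\kappa_\Gamma=1$; the theorem says that almost all of them may.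

**Definition (conformal measure).** Let $\beta_\xi(x,y)=\lim_{z\to\xi}(d(x,z)-d(y,z))$ be the Busemann function. A $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$ is a family $\{\mu_x\}_{x\in\mathbb H^d}$ of nonzero finite Borel measures supported on $\Lambda\Gamma$ with $g_*\mu_x=\mu_{gx}$ for $g\in\Gamma$ and $\frac{d\mu_x}{d\mu_y}(\xi)=e^{-\delta_\Gamma\beta_\xi(x,y)}$.

In the upper half-plane $\beta_\infty(x,y)=\log(\operatorname{Im}y/\operatorname{Im}x)$: a point $x$ closer to $\xi$ has negative $\beta_\xi(x,y)$ and sees more mass near $\xi$. All the $\mu_x$ have the same null sets. The main example for us is the family of visual measures: $\mu_x$ is the image of the uniform probability measure on the unit sphere $T^1_x\mathbb H^d$ under $v\mapsto v^+$, the endpoint of the ray. It satisfies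
$$g_*\mu_x=\mu_{gx}\ \text{ for every isometry } g,\qquad \frac{d\mu_x}{d\mu_y}(\xi)=e^{-(d-1)\beta_\xi(x,y)} .\tag{1}$$
So it is a $\delta_\Gamma$-dimensional conformal measure for $\Gamma$ as soon as $\delta_\Gamma=d-1$ and $\Lambda\Gamma=\partial\mathbb H^d$.

The question behind the theorem comes from Inhyeok Choi, "Divergence-type semigroups in Kleinian groups and Hausdorff dimension", arXiv:2512.02829 (2025): for every $\Gamma$ of divergence type, does every $\delta_\Gamma$-dimensional conformal measure give full measure to $\Lambda_{sublinear}\Gamma$? Theorem A answers it: no, and the failure is as strong as the bound $\kappa_\Gamma\le1$ permits. The second asymptotic statement is finer. The quantity $t-f_\xi(t)$ is the time wasted by a geodesic that has travelled for time $t$. However slowly $h$ grows, there are a group and arbitrarily large times at which the waste is smaller than $h(t)$, by any prescribed amount.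

When $\Gamma$ is torsion-free, $\Sigma=\Gamma\backslash\mathbb H^d$ is a manifold, $x_0$ projects to a point $p_0$, and
$$f_\xi(t)=d_\Sigma(\text{projection of }\gamma(t),\ p_0).$$
So the question is about how far from $p_0$ a typical geodesic ray from $p_0$ is at time $t$.

The case $d=2$ alone answers the question in every $\mathrm{SO}(d,1)$. View $\Gamma<\mathrm{SO}_0(2,1)\subset\mathrm{SO}(d,1)$ as preserving a plane $\mathbb H^2\subset\mathbb H^d$ with $x_0\in\mathbb H^2$. The orbit, the Poincaré series, the limit set (now a circle) and the rays from $x_0$ to $\Lambda\Gamma$ do not change. Put $d\mu_x(\xi)=e^{-\beta_\xi(x,x_0)}d\mu_{x_0}(\xi)$ for all $x\in\mathbb H^d$. The density condition holds because $\beta_\xi(x,y)+\beta_\xi(y,z)=\beta_\xi(x,z)$. Equivariance holds because, by $\beta_{g\xi}(gx,gy)=\beta_\xi(x,y)$,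
$$d(g_*\mu_x)(\xi)=e^{-\beta_{\xi}(gx,gx_0)}\,d(g_*\mu_{x_0})(\xi)=e^{-\beta_\xi(gx,gx_0)-\beta_\xi(gx_0,x_0)}d\mu_{x_0}(\xi)=d\mu_{gx}(\xi).$$
The stronger form with $\Lambda\Gamma=\partial\mathbb H^d$ for $d\ge3$ needs other building blocks, given near the end.

## Finite area, and the point where Borel–Cantelli stops

If $\Gamma\backslash\mathbb H^d$ is compact, then $f_\xi$ is bounded for every $\xi$. The next case already has some content. Let $M=\Gamma\backslash\mathbb H^2$ be a noncompact surface of finite area with $\Gamma$ torsion-free, and let $m$ be the Liouville measure on $T^1M$: it is finite, invariant under the geodesic flow $\phi_t$, and its lift is equivalent to $\mu_{x_0}\otimes\mu_{x_0}\otimes dt$ in the coordinates $(v^-,v^+,t)$. Let $F(v)$ be the distance from the basepoint of $v$ to $p_0$. Outside a compact set, $M$ consists of finitely many cusps $\{y\ge y_0\}/(z\mapsto z+\ell)$, where $F\le C+|\log y|$ and the area element is $dx\,dy/y^2$; hence $\int F\,dm<\infty$. By invariance, for $\varepsilon>0$,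
$$\sum_{k\ge1}m\big(F\circ\phi_k>\varepsilon k\big)=\sum_{k\ge1}m(F>\varepsilon k)\le\varepsilon^{-1}\int F\,dm<\infty .$$
By Borel–Cantelli $F(\phi_kv)/k\to0$ for $m$-a.e. $v$, and for real times too, because $F$ is 1-Lipschitz along the flow. The property depends only on $v^+$, since asymptotic rays stay at bounded distance. By the product structure, $f_\xi(t)/t\to0$ for a.e. $\xi$.

The sensible first attempt is to run this for every group of divergence type. The natural invariant measure may now be infinite, and then every term $m(F>\varepsilon k)$ may be infinite. One repairs this by inducing: take a compact set $A=\{F\le\rho\}$ to which almost every orbit returns, let $T$ be the first return map and $D(v)$ the greatest value of $F$ before the return. The map $T$ preserves the finite measure $m|_A$, and the argument asks for $\sum_nm(D>\varepsilon n)<\infty$, that is, $\int_AD\,dm<\infty$. Here it stops. Divergence type tells us that almost every orbit comes back, so that $D<\infty$ almost everywhere; it says nothing about the size of $\int_AD\,dm$. Where that integral is finite the argument does work, and this will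 be Theorem B(3).

So a counterexample must be recurrent, with excursions of enormous depth. We need a manifold that can be recurrent however deep its excursions are made, and in which a typical geodesic takes such an excursion directly, at unit speed, early enough in its life.

## Blocks with wide collars

**Setting (S).** $M_0=\pi\backslash\mathbb H^d$ is a closed connected orientable hyperbolic manifold, and $H\subset\mathbb H^d$ is a hyperplane with stabilizer $\pi_S$ in $\pi$, such that:

- $\gamma H\cap H=\emptyset$ for $\gamma\in\pi\setminus\pi_S$; $\pi_S$ preserves each side of $H$; and $S=\pi_S\backslash H$ is compact. Thus $S\subset M_0$ is an embedded, two-sided, totally geodesic closed hypersurface.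
- $M_0\setminus S$ is connected.
- $\pi_S$ is separable: for each $g\in\pi\setminus\pi_S$ some finite-index subgroup of $\pi$ contains $\pi_S$ but not $g$.

As an illustration of the last notion, separability of the trivial subgroup says precisely that $\pi$ is residually finite.

**Example ($d=2$).** Let $M_0$ be a closed orientable hyperbolic surface of genus 2, $S$ a nonseparating simple closed geodesic, and $H$ a lift of $S$. Translates of $H$ are disjoint or equal because $S$ is simple. An element of $\pi_S$ cannot exchange the endpoints of $H$: an orientation-preserving isometry doing so is elliptic of order 2, and $\pi$ is torsion-free. So $\pi_S$ consists of translations along $H$; it is infinite cyclic, generated by some $c$, and preserves the sides of $H$. Moreover $\pi_S$ is the centralizer of $c$ in $\pi$, since an element commuting with $c$ preserves the axis $H$ of $c$.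

For separability, recall Mal'cev's theorem: finitely generated linear groups are residually finite. Let $g\in\pi\setminus\pi_S$. Then $[g,c]\ne1$, so there is a finite quotient $q$ of $\pi$ with $[q(g),q(c)]\ne1$. Hence $q(g)$ is not in $\langle q(c)\rangle=q(\pi_S)$, and $q^{-1}(q(\pi_S))$ is a finite-index subgroup containing $\pi_S$ but not $g$.

Why separability? We want arbitrarily wide collars around $S$. A fixed surface cannot have them: if $S$ has length $\ell$, a two-sided collar of width $R$ has area $\int_{-R}^R\ell\cosh s\,ds=2\ell\sinh R$, which cannot exceed $4\pi$ in genus 2. So we pass to finite covers in which $S$ still lifts.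

**Lemma 1.** In setting (S), for every $R>0$ there is a compact connected hyperbolic manifold $P=P(R)$ with totally geodesic boundary $\partial_-P\sqcup\partial_+P$ and a local isometry $P\to M_0$ restricting to isometries $\partial_\pm P\to S$. Moreover $\partial_-P$ and $\partial_+P$ have disjoint embedded collars, each isometric to $[0,R]\times S$ with metric $ds^2+\cosh^2\!s\,g_S$, the boundary component being $\{s=0\}$. A fixed positive normal of $S$ points into $P$ along $\partial_-P$ and out of $P$ along $\partial_+P$.

**Step 1: find a finite cover with a wide embedded collar.** Let $N$ be the closed $R$-neighbourhood of $H$ and let $J=\{g\in\pi\setminus\pi_S:\ gN\cap N\ne\emptyset\}$ be the set of elements causing self-intersections. Let $D\subset H$ be compact with $\pi_SD=H$. If $g\in J$, a common point of $N$ and $gN$ gives $y,z\in H$ with $d(y,gz)\le2R$. Write $y=s_1y'$, $z=s_2z'$ with $y',z'\in D$ and $s_1,s_2\in\pi_S$. Then $d(y',s_1^{-1}gs_2z')\le2R$, and by proper discontinuity only finitely many elements of $\pi$ can occur as $s_1^{-1}gs_2$. So $J$ lies in finitely many double cosets $\pi_Sg_i\pi_S$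 with $g_i\notin\pi_S$. Intersecting finitely many subgroups supplied by separability, we get a finite-index subgroup $\pi'\supset\pi_S$ containing no $g_i$. An element $sg_is'$ of $\pi'$ with $s,s'\in\pi_S$ would force $g_i\in\pi'$; hence $\pi'\cap J=\emptyset$.

Let $M'=\pi'\backslash\mathbb H^d$, a closed manifold. Two points of $N$ identified by $g\in\pi'$ satisfy $gN\cap N\neq\emptyset$, so $g\in\pi_S$. Thus $\pi_S\backslash N$ embeds in $M'$, and since $\pi_S$ preserves the sides of $H$, it is $[-R,R]\times S$ with metric $ds^2+\cosh^2\!s\,g_S$.

**Step 2: check that $S$ still does not separate.** Let $S'$ be the image of $H$ in $M'$; it maps isometrically onto $S$. If $M'\setminus S'$ were disconnected, $S'$ would be the full boundary of the closure of a component, so $[S']=0$ in $H_{d-1}(M';\mathbb Z/2)$. Mapping to $M_0$ gives $[S]=0$ in $H_{d-1}(M_0;\mathbb Z/2)$. But $M_0\setminus S$ is connected, so a short arc crossing $S$ can be closed up in the complement of $S$ to a closed curve meeting $S$ exactly once, transversally. Its mod 2 intersection number with $S$ is $1$, a contradiction.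

**Step 3: cut.** Let $P$ be $M'$ cut open along $S'$. It is compact and connected, with two boundary components isometric to $S$. The half $[0,R]\times S$ of the collar lies along one of them, $\partial_-P$, where the positive normal points inwards; the half $[-R,0]\times S$ lies along the other, $\partial_+P$, where it points outwards. The halves met only along $S'$, so in $P$ they are disjoint. $\square$

## A two-ended chain of blocks

Fix numbers $R_n\ge1$, $n\ge1$; their values are free for the moment. Put $P_0=P(1)$ and let $P_n$ and $P_{-n}$ be copies of $P(R_n)$. For each $k\in\mathbb Z$ glue $\partial_+P_k$ to $\partial_-P_{k+1}$ through their identifications with $S$. The local isometries $P_k\to M_0$ agree along the gluing. The positive normal leaves $P_k$ and enters $P_{k+1}$, so together they form a local isometry. The result $\Sigma$ is a connected hyperbolic manifold without boundary, with a local isometry to $M_0$, hence orientable.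

Put $K_n=\bigcup_{|k|\le n}P_k$, a compact set. Its complement is reached through $\partial K_n=\partial_+P_n\sqcup\partial_-P_{-n}$. For $n\ge1$, the collar of width $R_n$ in $P_{n}$ (in $P_{-n}$) along $\partial K_{n-1}$ is called the entrance collar of $P_n$ (of $P_{-n}$). A path that starts in $K_{n-1}$ and leaves $K_n$ must traverse an entrance collar of width $R_n\ge1$. So a set within distance $n$ of $P_0$ lies in $K_{n}$, closed bounded sets are compact, and $\Sigma$ is complete by Hopf–Rinow. Therefore $\Sigma=\Gamma\backslash\mathbb H^d$ with $\Gamma<\mathrm{SO}_0(d,1)$ discrete and torsion-free.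

Fix $p_0\in\operatorname{int}P_0$ and a lift $x_0$. We identify $T^1_{p_0}\Sigma$ with $\partial\mathbb H^d$ by sending a direction to the endpoint of the lifted ray, let $\{\mu_x\}$ be the visual probability measures, and set $\lambda=\mu_{x_0}$, which is the uniform measure on directions.

## Divergence for every choice of widths

**Proposition 1.** For every choice of $R_n\ge1$, the group $\Gamma$ is of divergence type with $\delta_\Gamma=d-1$, $\Lambda\Gamma=\partial\mathbb H^d$, and $\Gamma$ is non-elementary. The visual measures form a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$.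

This is the reason for the chain shape: to go to infinity one must pass infinitely many slabs $[0,1]\times S$ of one fixed shape, two per stage, whatever the widths. We show that this forbids convergence of the Poincaré series at $a:=d-1$. A convergent series would produce a positive function with negative Laplacian, and such a function is incompatible with cheap cut-off functions.

**Step 1: choose a function on $\mathbb H^d$ that decays like $e^{-ar}$.** The purpose is to have a smooth function, comparable to the terms of the Poincaré series, with a Laplacian of constant sign. Let $r=d(x,x_0)$ and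
$$F(x)=\cosh(r/2)^{-2a}=\Big(\frac{1+\cosh r}{2}\Big)^{-a}.$$
The second form shows that $F$ is smooth. Since $\cosh(r/2)\ge\frac12e^{r/2}$, we have $F\le4^ae^{-ar}$; also $F\le1$. Put $T=\tanh(r/2)$, so $T'=\frac12(1-T^2)$. Then $F'=-aTF$, in particular $|\nabla F|\le aF$, and
$$F''=-a(T'F+TF')=F\big[a^2T^2-\tfrac a2(1-T^2)\big].$$
For a radial function, $\Delta F=F''+(d-1)\coth r\,F'=F''+a\coth r\,F'$, and $\coth r=\frac{1+T^2}{2T}$. Hence
$$\Delta F=F\Big[a^2T^2-\frac a2(1-T^2)-\frac{a^2}2(1+T^2)\Big]=-\frac{a(a+1)}2(1-T^2)F=-\frac{a(a+1)}2F^{1+1/a},\tag{2}$$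
because $a^2T^2-\frac{a^2}2(1+T^2)=-\frac{a^2}2(1-T^2)$ and $1-T^2=\cosh^{-2}(r/2)=F^{1/a}$.

**Step 2: sum over the group.** Suppose, for contradiction, that $\mathcal P_\Gamma(a)<\infty$. Since $d(\gamma x,x_0)\ge d(\gamma x_0,x_0)-d(x,x_0)$,
$$F(\gamma x)\le4^ae^{a\,d(x,x_0)}e^{-a\,d(\gamma x_0,x_0)} .$$
So $v=\sum_{\gamma\in\Gamma}F\circ\gamma$ converges locally uniformly; so does the series of gradients, as $|\nabla(F\circ\gamma)|\le aF\circ\gamma$; and so does $w=\frac{a(a+1)}2\sum_\gamma(F\circ\gamma)^{1+1/a}$, as $F\le1$. Thus $v>0$ is $C^1$, $w>0$ is continuous, both are $\Gamma$-invariant and descend to $\Sigma$. Formally $-\Delta v=w$; what we use is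
$$\int_\Sigma\langle\nabla v,\nabla\eta\rangle=\int_\Sigma w\,\eta\qquad\text{for Lipschitz }\eta\text{ of compact support}.\tag{3}$$
By a partition of unity we may assume that $\eta$ is supported in a ball that lifts to a ball $\tilde U\subset\mathbb H^d$; let $\tilde\eta$ be the lift. For each $\gamma$, integration by parts and (2), applied to the isometric copy $F\circ\gamma$, give $\int_{\tilde U}\langle\nabla(F\circ\gamma),\nabla\tilde\eta\rangle=\frac{a(a+1)}2\int_{\tilde U}(F\circ\gamma)^{1+1/a}\tilde\eta$. Summing over $\gamma$, which is allowed by uniform convergence on the support, gives (3).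

**Step 3: test against $\varphi^2/v$.** This turns (3) into an inequality that no longer sees the size of $v$. For $\varphi$ Lipschitz of compact support, $\eta=\varphi^2/v$ is Lipschitz of compact support, and (3) becomes
$$\int_\Sigma\frac wv\varphi^2=\int_\Sigma\Big(\frac{2\varphi\langle\nabla\varphi,\nabla v\rangle}{v}-\frac{\varphi^2|\nabla v|^2}{v^2}\Big)\le\int_\Sigma|\nabla\varphi|^2,\tag{4}$$
the last step being $2\langle X,Y\rangle-|Y|^2\le|X|^2$ with $X=\nabla\varphi$, $Y=\varphi\nabla v/v$.

**Step 4: use cheap cut-offs.** Let $\varphi_N=1$ on $K_0$. For $1\le n\le N$ let $\varphi_N=1-\frac{n-1+s}N$ on the part $\{0\le s\le1\}$ of the entrance collars of $P_{\pm n}$, and $\varphi_N=1-\frac nN$ on the rest of $P_{\pm n}$. Let $\varphi_N=0$ on $P_{\pm n}$ for $n>N$. The values match along the gluings, so $\varphi_N$ is Lipschitz with compact support. Its gradient has length $1/N$ on $2N$ slabs $[0,1]\times S$ and vanishes elsewhere, so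
$$\int_\Sigma|\nabla\varphi_N|^2=2N\cdot\frac1{N^2}\operatorname{vol}(S)\int_0^1\cosh^{d-1}\!s\,ds\ \longrightarrow\ 0\qquad(N\to\infty).$$
But the left side of (4) is at least $\int_{K_0}w/v>0$, independent of $N$. This contradiction proves $\mathcal P_\Gamma(d-1)=\infty$, hence $\delta_\Gamma\ge d-1$.

**Step 5: bound $\delta_\Gamma$ from above.** For small $\epsilon>0$ the balls of radius $\epsilon$ about the orbit points are disjoint. Comparing volumes, $\#\{g:d(x_0,gx_0)\le n\}\le Ce^{(d-1)n}$, so $\mathcal P_\Gamma(s)<\infty$ for $s>d-1$. Hence $\delta_\Gamma=d-1$, and $\Gamma$ is of divergence type.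

**Step 6: show that the limit set is everything.** Suppose $\Lambda\Gamma\ne\partial\mathbb H^d$. Since $\Gamma$ acts properly discontinuously on $\partial\mathbb H^d\setminus\Lambda\Gamma$, there is a nonempty open set $I$ with $m:=\#\{\gamma:\gamma I\cap I\ne\emptyset\}<\infty$. A point lies in at most $m$ of the sets $\gamma I$: if it lies in $\gamma_1I,\dots,\gamma_jI$ with distinct $\gamma_i$, then each $\gamma_1^{-1}\gamma_i$ is counted by $m$. Hence $\sum_\gamma\mu_{x_0}(\gamma I)\le m$. On the other hand $\beta_\xi(\gamma^{-1}x_0,x_0)\le d(x_0,\gamma x_0)$, so by (1)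
$$\mu_{x_0}(\gamma I)=\mu_{\gamma^{-1}x_0}(I)=\int_Ie^{-(d-1)\beta_\xi(\gamma^{-1}x_0,x_0)}\,d\mu_{x_0}(\xi)\ge e^{-(d-1)d(x_0,\gamma x_0)}\mu_{x_0}(I).$$
As $\mu_{x_0}(I)>0$, summing gives $\mathcal P_\Gamma(d-1)<\infty$, a contradiction. So $\Lambda\Gamma=\partial\mathbb H^d$; this set is infinite, so $\Gamma$ is non-elementary, and by (1) the visual measures form a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$. $\square$

## Equal widths give sublinear excursions

The simplest chain has $R_n=1$ for all $n$. Then $\Sigma$ has infinite volume and is of divergence type by Proposition 1. Is it already a counterexample? No, and it is worth seeing why.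

The shift $g:P_k\to P_{k+1}$ is an isometry of $\Sigma$, and $M_1=\Sigma/\langle g\rangle$ is a closed manifold. Let $\chi:[0,1]\to[0,1]$ be smooth, equal to $0$ near $0$ and to $1$ near $1$. Define $\psi:\Sigma\to\mathbb R$ by $\psi=k-1+\chi(s)$ on the collar of width 1 along $\partial_-P_k$ and $\psi=k$ on the rest of $P_k$. Then $\psi$ is smooth, $\psi\circ g=\psi+1$, and $k-1\le\psi\le k$ on $P_k$. So $d\psi$ descends to a closed 1-form $\alpha$ on $M_1$, and along a geodesic
$$\psi(\gamma(t))-\psi(\gamma(0))=\int_0^t\alpha(\dot\gamma(s))\,ds .$$
The function $v\mapsto\alpha(v)$ on $T^1M_1$ is odd under $v\mapsto-v$, so its integral for the Liouville measure is $0$. The geodesic flow of a closed hyperbolic manifold is ergodic for the Liouville measure (Hopf), so by Birkhoff's theorem $\psi(\gamma(t))/t\to0$ for almost every initial vector. For a point $x\in P_k$ we have $d_\Sigma(x,p_0)\le C+|k|\,d_\Sigma(p_0,gp_0)$ with $C=\max_{y\in P_0}d_\Sigma(y,p_0)$, so $d_\Sigma(\gamma(t),p_0)/t\to0$ for almost every initial vector. This property depends only on the endpoint of the lifted ray, and the lifted Liouville measure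 is equivalent to $\lambda\otimes\lambda\otimes dt$; hence $\kappa_\Gamma=0$ a.e.

So the widths must grow. How fast? A deep corridor at stage $n$ is useful only if it is much longer than the time at which a typical ray arrives there. That time seems to depend on the manifold, hence on the corridor itself, and the requirement looks circular. It is not: the time of first arrival at stage $n$, and the angle of arrival, involve only the stages before $n$. So we may first fix $K_{n-1}$, then read off the arrival time, and only then choose $R_n$. Proposition 1 guarantees that no choice destroys divergence.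

## Exit times, and the choice of the widths

**Lemma 2.** For each $n\ge1$, for $\lambda$-a.e. direction $v$ the geodesic ray $\gamma_v$ from $p_0$ leaves $K_{n-1}$.

**Step 1: replace the outside by funnels.** Whether $\gamma_v$ stays in $K:=K_{n-1}$ depends only on $K$, so we may change everything outside. Attach funnels $[0,\infty)\times S$, with metric $ds^2+\cosh^2\!s\,g_S$, to both components of $\partial K$. Since $K$ has collars of the same form, the metric is smooth across $\partial K$, and we get a complete hyperbolic manifold $\Sigma'=\Gamma'\backslash\mathbb H^d$. Lift $p_0$ to $x_0$ again, so that directions at $p_0$ still correspond to $\partial\mathbb H^d$ with the measure $\lambda$. Let $\tilde K$ be the preimage of $K$.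

The complement of $\tilde K$ is a disjoint union of open half-spaces $B_i$. Indeed, a component of the preimage of $\partial K$ is a complete totally geodesic hypersurface, so a hyperplane $H'$. The half-space on its outer side is swept out by the outward perpendiculars of $H'$, hence is $(0,\infty)\times H'$ and covers an open funnel $(0,\infty)\times S$. It is open and connected, and its boundary $H'$ lies over $\partial K$, so it is a whole component of the preimage of the open funnel. Every component is of this form, as one sees by following the perpendicular back to $s=0$.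

**Step 2: describe the rays that never leave.** A ray from $x_0$ that leaves $\tilde K$ enters some $B_i$. It crosses the boundary hyperplane transversally, since a geodesic tangent to a hyperplane stays in it and $x_0$ is not in it. A geodesic crosses a hyperplane at most once, so the ray stays in $B_i$ and ends in the open cap $\partial_\infty B_i$. Conversely, a ray ending in $\partial_\infty B_i$ eventually lies in $B_i$. So the set of $\xi$ with $[x_0,\xi)\subset\tilde K$ is
$$E=\partial\mathbb H^d\setminus\bigcup_i\partial_\infty B_i ,$$
which is closed, $\Gamma'$-invariant, and has nonempty open complement.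

**Step 3: apply compactness.** Let $u(x)=\mu_x(E)$. It is continuous, and $\Gamma'$-invariant because $\mu_{gx}(E)=\mu_x(g^{-1}E)=\mu_x(E)$. It is $<1$ everywhere, as $\mu_x$ charges every nonempty open set. Since $\Gamma'\backslash\tilde K=K$ is compact, $\max_{\tilde K}u<1$. Suppose $\lambda(E)>0$. By Fatou's theorem (checked below in the case needed), for $\lambda$-a.e. $\xi\in E$ we have $u\to1$ along $[x_0,\xi)$. But this ray lies in $\tilde K$, a contradiction. So $\lambda(E)=0$.

**Step 4: Fatou's theorem for $u$.** Let $\xi\in E$ be a Lebesgue density point of $E$ and $\gamma$ the ray $[x_0,\xi)$. Let $\alpha$ denote the angle at $x_0$ between $\xi$ and a variable boundary point $\eta$. In the hyperboloid model $\beta_\eta(\gamma(t),x_0)=\log(\cosh t-\sinh t\cos\alpha)$, so $\mu_{\gamma(t)}$ has density $(\cosh t-\sinh t\cos\alpha)^{-a}$ with respect to $\lambda$, where $a=d-1$. Write $\cosh t-\sinh t\cos\alpha=e^{-t}+\sinh t\,(1-\cos\alpha)$. The density is at most $e^{at}$. For $t\ge1$ we have $\sinh t\ge\frac13e^t$, and $1-\cos\alpha\ge2\alpha^2/\pi^2$, so the density is also at most $(ce^t\alpha^2)^{-a}$ with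 $c=\frac2{3\pi^2}$. As $\lambda$ has density at most $c_d\,\alpha^{d-2}$ in the variable $\alpha$, for $C>0$
$$\mu_{\gamma(t)}(\{\alpha\ge Ce^{-t}\})\le c_d\,c^{-a}e^{-at}\int_{Ce^{-t}}^\infty\alpha^{d-2-2a}\,d\alpha=\frac{c_d\,c^{-a}}{a}\,C^{-a},$$
since $d-2-2a=-d$. Therefore
$$1-u(\gamma(t))\le e^{at}\,\lambda\big(\{\alpha<Ce^{-t}\}\setminus E\big)+\frac{c_d\,c^{-a}}{a}\,C^{-a}.$$
For fixed $C$ the first term tends to $0$, because caps of radius $\rho$ have measure comparable to $\rho^a$ for small $\rho$ and $\xi$ is a density point. Letting $C\to\infty$ afterwards gives $u(\gamma(t))\to1$. $\square$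

For $n\ge1$ let $t_n(v)$ be the first time at which $\gamma_v$ meets $\partial K_{n-1}$. By Lemma 2 it is finite for a.e. $v$. The crossing is transversal, since a geodesic tangent to a totally geodesic hypersurface without boundary that is closed in $\Sigma$ stays in it, while $p_0\notin\partial K_{n-1}$. Let $\theta_n(v)\in(0,\pi/2]$ be the angle between $\gamma_v$ and $\partial K_{n-1}$ at time $t_n$. By transversality the first crossing moves continuously with $v$, so $\{t_n<\infty\}$ is open and $t_n,\theta_n$ are continuous on it. Up to time $t_n$ the ray lies in $K_{n-1}$. Hence $t_n$ and $\theta_n$ depend only on $K_{n-1}$, that is, only on $R_1,\dots,R_{n-1}$.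

**Choice of the widths.** Proceed inductively, starting from $K_0=P(1)$. Given $K_{n-1}$, the function $t_n+\log(1/\sin\theta_n)$ is finite $\lambda$-a.e., so there is $T_n>0$ with
$$\lambda\big\{v:\ t_n(v)+\log(1/\sin\theta_n(v))>T_n\big\}<2^{-n}.\tag{5}$$
Then choose $R_n$ so large that
$$R_n\ge nT_n+n\qquad\text{and}\qquad h(t)\ge T_n+n\ \text{ for all } t\ge R_n .\tag{6}$$
The second condition can be met since $h\to\infty$.

## A corridor crossed at unit speed

It remains to see that a typical ray, on first arrival at stage $n$, runs through the whole corridor with a loss of time at most $T_n$.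

**Step 1: fix a typical ray.** By (5) and Borel–Cantelli, for $\lambda$-a.e. $v$ there is $n_0(v)$ with $t_n+\log(1/\sin\theta_n)\le T_n$ for all $n\ge n_0(v)$. Fix such $v$ and $n$.

**Step 2: compute the crossing time.** At time $t_n$ the ray enters $P_n$ or $P_{-n}$ through its entrance collar $[0,R_n]\times S$, in which $s$ is, after lifting, the distance to a hyperplane. In a right-angled hyperbolic triangle, the side opposite the angle $\theta_n$ satisfies, as long as the ray is in the collar,
$$\sinh s(\gamma_v(t))=\sinh(t-t_n)\,\sin\theta_n .$$
So $s$ increases, and the ray reaches $s=R_n$ at time $\tau_n=t_n+u_n$, where $\sinh u_n=\sinh R_n/\sin\theta_n$. Clearly $u_n\ge R_n$. For $b\ge0$ we have $2\sinh(R+b)=e^{R+b}-e^{-R-b}\ge e^{b}(e^R-e^{-R})$, that is, $\sinh(R+b)\ge e^b\sinh R$. With $b=\log(1/\sin\theta_n)$ this gives $u_n\le R_n+\log(1/\sin\theta_n)$. Hence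
$$R_n\le\tau_n\le R_n+t_n+\log(1/\sin\theta_n)\le R_n+T_n .\tag{7}$$

**Step 3: bound the depth from below.** Let $\sigma:\Sigma\to[0,R_n]$ be $0$ on $K_{n-1}$, equal to $s$ on the entrance collars of $P_{\pm n}$, and $R_n$ elsewhere. It is continuous and locally 1-Lipschitz, hence 1-Lipschitz on $\Sigma$. Since $\sigma(p_0)=0$ and $\sigma(\gamma_v(\tau_n))=R_n$, we get $d_\Sigma(\gamma_v(\tau_n),p_0)\ge R_n$. For the endpoint $\xi$ corresponding to $v$ this says $f_\xi(\tau_n)\ge R_n$.

**Step 4: read off the asymptotics.** By (7) and (6), for all $n\ge n_0(v)$,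
$$\frac{f_\xi(\tau_n)}{\tau_n}\ge\frac{R_n}{R_n+T_n}\ge\frac1{1+1/n},$$
$$\tau_n-f_\xi(\tau_n)-h(\tau_n)\le(R_n+T_n)-R_n-(T_n+n)=-n .$$
Here $\tau_n\ge R_n\ge n\to\infty$. Since $f_\xi(t)\le t$, the limsup of $f_\xi(t)/t$ is exactly $1$, and the liminf of $t-f_\xi(t)-h(t)$ is $-\infty$, for $\lambda$-a.e. $\xi$.

With Proposition 1 this proves Theorem A in every dimension in which setting (S) can be realized: $\kappa_\Gamma=1$ holds $\mu_x$-a.e., so $\mu_x(\Lambda_{sublinear}\Gamma)=0$, while $\mu_x(\Lambda\Gamma)=1$. The genus 2 example realizes (S) for $d=2$. So Theorem A is proved for $d=2$, and by the inclusion $\mathrm{SO}_0(2,1)\subset\mathrm{SO}(d,1)$ the question is answered in the negative for every $d\ge2$. $\square$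

## Arithmetic blocks in dimension at least three

To have $\Lambda\Gamma=\partial\mathbb H^d$ for $d\ge3$ we must realize setting (S) there. Let $\mathcal O=\mathbb Z[\sqrt2]$ and
$$q=x_1^2+\dots+x_d^2-\sqrt2\,x_0^2 ,$$
let $\mathbb H^d$ be a sheet of $\{q=-1\}$, and let $G_{\mathcal O}$ be the subgroup of $O(q,\mathcal O)$ preserving this sheet. The Galois conjugate $x_1^2+\dots+x_d^2+\sqrt2x_0^2$ is positive definite. Hence $q$ is anisotropic over $\mathbb Q(\sqrt2)$: a zero of $q$ has as its conjugate a zero of a definite form. By Borel–Harish-Chandra and the Godement compactness criterion, $G_{\mathcal O}$ is a discrete cocompact group of isometries of $\mathbb H^d$.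

For $k\ge1$ let $\Gamma(3^k)$ be the kernel of reduction mod $3^k\mathcal O$ on $G_{\mathcal O}$, a normal subgroup of finite index. Via $\mathrm{GL}_{d+1}(\mathcal O)\subset\mathrm{GL}_{2d+2}(\mathbb Z)$, Minkowski's lemma (integral matrices of finite order congruent to $1$ mod $3$ are trivial) shows that it is torsion-free; being discrete, it acts freely on $\mathbb H^d$. Its elements have determinant $\pm1$ congruent to $1$ mod $3\mathcal O$, hence determinant $1$, so they preserve orientation. Also $\bigcap_k\Gamma(3^k)=1$.

Let $r\in G_{\mathcal O}$ be the reflection $x_1\mapsto-x_1$, with fixed hyperplane $H=\{x_1=0\}$. It normalizes every $\Gamma(3^k)$. Let $N=\Gamma(3^k)$ and $N_S=\operatorname{Stab}_N(H)$. As $\gamma r\gamma^{-1}$ is the reflection in $\gamma H$, we have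
$$N_S=\{\gamma\in N:\ \gamma r=r\gamma\}.$$
The strategy is to express each requirement of (S) through commutation with $r$, and to test commutation by congruences. Steps 1–4 hold for every $k\ge1$; Step 5 chooses $k$.

**Step 1: sides are preserved.** If $\gamma\in N_S$, then $\gamma$ preserves the $(-1)$-eigenspace $\mathbb Re_1$ of $r$, so $\gamma e_1=\pm e_1$. Since $\gamma e_1\equiv e_1$ mod $3\mathcal O$ and $2\notin3\mathcal O$, we get $\gamma e_1=e_1$, and $\gamma$ preserves the sign of $x_1$.

**Step 2: translates are disjoint or equal.** Let $\gamma\in N$ and $p\in H\cap\gamma H$. Both $r$ and $\gamma r\gamma^{-1}$ fix $p$. So $r\cdot\gamma r\gamma^{-1}=(r\gamma r)\gamma^{-1}$ fixes $p$, and it lies in $N$. As $N$ acts freely, it is trivial; thus $r\gamma r=\gamma$ and $\gamma\in N_S$.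

**Step 3: $N_S\backslash H$ is compact.** Let $Q\subset\mathbb H^d$ be compact with $NQ=\mathbb H^d$. Only finitely many hyperplanes $\gamma H$, $\gamma\in N$, meet $Q$, since distinct ones give distinct reflections in the discrete group $G_{\mathcal O}$, each fixing a point of $Q$. Write those that meet $Q$ as $g_1^{-1}H,\dots,g_m^{-1}H$ with $g_i\in N$. For $y\in H$ write $y=\gamma z$ with $\gamma\in N$, $z\in Q$. Then $z\in\gamma^{-1}H\cap Q$, so $\gamma^{-1}H=g_i^{-1}H$ for some $i$. Hence $\gamma g_i^{-1}\in N_S$ and $y=(\gamma g_i^{-1})\,g_iz$. Therefore $H=N_S\cdot\bigcup_i(g_iQ\cap H)$. The argument also shows that the family $\{\gamma H\}$ is locally finite.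

**Step 4: $N_S$ is separable.** If $g\in N\setminus N_S$, then $g^{-1}rgr\ne1$. Choose $l\ge k$ with $g^{-1}rgr\notin L:=\Gamma(3^l)$. Since $L$ is normal, $N_SL$ is a subgroup of $N$; it has finite index and contains $N_S$. If $g=s\ell$ with $s\in N_S$, $\ell\in L$, then, as $s$ commutes with $r$, $g^{-1}rgr=\ell^{-1}s^{-1}rs\ell r=\ell^{-1}(r\ell r)\in L$, a contradiction. So $g\notin N_SL$.

**Step 5: for a suitable $k$, $S$ does not separate.** We read off connectedness from a dual graph. Let $\pi_0=\Gamma(3)$. By Steps 2 and 3 with $k=1$, the family $\{\gamma H:\gamma\in\pi_0\}$ is disjoint and locally finite. Let $\mathcal T$ be its dual graph: vertices are the components of the complement, edges are the hyperplanes. It is a tree because each hyperplane separates $\mathbb H^d$. By Step 1, conjugated, $\pi_0$ acts on it without inversions.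

Let $V^+,V^-$ be the two components adjacent to $H$. Every component has some $\gamma H$ in its boundary, so it is a $\pi_0$-translate of $V^+$ or $V^-$. Neither $V^\pm$ is a half-space: every point of $\mathbb H^d$ is within $\operatorname{diam}(\pi_0\backslash\mathbb H^d)$ of some $\gamma H$, whereas a point deep inside a half-space $V^\pm$ bounded by $H$ would be far from $H$, and farther still from all the other $\gamma H$, which would lie beyond $H$. So $V^\pm$ has a further bounding hyperplane $g_\pm H\ne H$ with $g_\pm\in\pi_0$, and $g_\pm^{-1}rg_\pm r\ne1$.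

Choose $k$ such that neither $g_+^{-1}rg_+r$ nor $g_-^{-1}rg_-r$ lies in $N:=\Gamma(3^k)$. We claim that $g_\pm H$ is not an $N$-translate of $H$. If $g_\pm H=nH$ with $n\in N$, then $s:=n^{-1}g_\pm\in\pi_0$ stabilizes $H$, so commutes with $r$, and
$$g_\pm^{-1}rg_\pm r=s^{-1}n^{-1}r\,n\,s\,r=s^{-1}\big(n^{-1}\cdot rnr\big)s\in N,$$
since $r$ and $s$ normalize $N$; this contradicts the choice of $k$.

So in the graph $N\backslash\mathcal T$ the images of $H$ and $g_\pm H$ are distinct edges at the vertex of $V^\pm$. This graph is connected, and finite since $\pi_0$ is transitive on edges and $[\pi_0:N]<\infty$. As $N$ is normal in $\pi_0$, the group $\pi_0/N$ acts on it, and every vertex is a translate of the image of $V^+$ or $V^-$. Hence every vertex has degree at least $2$. A finite tree with an edge has a leaf, so $N\backslash\mathcal T$ is not a tree and some edge lies on a cycle. Since $\pi_0/N$ is transitive on edges, the edge of $H$ lies on a cycle, and removing this edge leaves the graph connected. Now $N\backslash\mathcal T$ is the dual graph in $N\backslash\mathbb H^d$ of the images of the hyperplanes $\gamma H$,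 $\gamma\in\pi_0$. So removing only the image $S$ of $H$ leaves $N\backslash\mathbb H^d$ connected.

With $\pi=N$ for this $k$, all conditions of (S) hold. Together with the preceding sections, this proves Theorem A for all $d\ge2$. $\square$

## Zero–one law, integrable excursions, and all conformal measures

We now take an arbitrary $\Gamma$ of divergence type and use the Hopf–Tsuji–Sullivan theorem (Sullivan, Publ. IHÉS 50 (1979); Roblin, Mém. SMF 95 (2003)): if $\Gamma$ is of divergence type, the $\delta_\Gamma$-dimensional conformal measure $\mu$ on $\Lambda\Gamma$ is unique up to scaling, is $\Gamma$-ergodic, and gives full measure to the conical limit set $\{\xi:\liminf_{t\to\infty}f_\xi(t)<\infty\}$.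

The Bowen–Margulis–Sullivan (BMS) measure $m$ is the Radon measure on $X=\Gamma\backslash T^1\mathbb H^d$, invariant under the geodesic flow $\phi_t$, whose lift is equivalent to $\mu_{x_0}\otimes\mu_{x_0}\otimes dt$ in Hopf coordinates $(v^-,v^+,t)$, $v^-\ne v^+$. On $X$ let $F(v)=d(\text{basepoint of }v,\ \Gamma x_0)$; it is 1-Lipschitz along the flow.

**Definition (excursion depth).** Let $\rho_0<\infty$ be the a.e. value of $\liminf_{t\to\infty}f_\xi(t)$; that this is a.e. constant is shown in the proof of (1) below. Fix $\rho>\rho_0+1$ and let $A=\{F\le\rho\}$. For $v\in A$ put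
$$\tau(v)=\min\{k\ge1:\phi_kv\in A\},\qquad T=\phi_\tau,\qquad D(v)=\max_{0\le k\le\tau(v)}F(\phi_kv).$$
The function $D$, defined $m$-a.e. on $A$, is the excursion depth; it is integrable if $\int_AD\,dm<\infty$.

If $\Gamma\backslash\mathbb H^d$ is compact, for instance, then $F$ is bounded and so is $D$.

**Theorem B.** Let $\Gamma$ be of divergence type and $\{\mu_x\}$ a $\delta_\Gamma$-dimensional conformal measure on $\Lambda\Gamma$.

1. $\kappa_\Gamma$ is $\mu_x$-a.e. constant. Hence $\Lambda_{sublinear}\Gamma$ has either full or zero measure.
2. For $\mu_x$-a.e. $\xi$, $t-f_\xi(t)$ is nondecreasing and tends to $\infty$. By Theorem A, no universal rate is possible.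
3. If the BMS measure is finite, or more generally if the excursion depth is integrable, then $\Lambda_{sublinear}\Gamma$ has full measure.
4. For $\Gamma$ as in Theorem A, every $\delta_\Gamma$-dimensional conformal measure gives $\Lambda_{sublinear}\Gamma$ measure $0$.

**Proof of (1): invariance plus ergodicity.** The number $f_\xi(t)$ is continuous in $\xi$ and 1-Lipschitz in $t$, so $\kappa_\Gamma$ and $\xi\mapsto\liminf_tf_\xi(t)$ are Borel (rational $t$ suffice). Let $g\in\Gamma$. The rays $[x_0,g\xi)$ and $g[x_0,\xi)$ have the same endpoint, so there is a time shift $b$ after which the distance between their points tends to $0$. Since $\Gamma x_0$ is $\Gamma$-invariant, $f_{g\xi}(t+b)-f_\xi(t)\to0$. So both functions are $\Gamma$-invariant, hence a.e. constant. As $\Lambda_{sublinear}\Gamma=\{\xi\in\Lambda\Gamma:\kappa_\Gamma(\xi)=0\}$, the zero–one statement follows. The constant $\rho_0$ is finite because a.e. $\xi$ is conical.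

**Proof of (2).** Since $f_\xi$ is 1-Lipschitz, $t-f_\xi(t)$ is nondecreasing. For conical $\xi$ there are $C$ and $t_k\to\infty$ with $f_\xi(t_k)\le C$; then $t-f_\xi(t)\ge t_k-C$ for $t\ge t_k$. Almost every $\xi$ is conical. Theorem A, applied to an arbitrary $h\to\infty$, excludes a lower bound by $h$ valid for all groups.

**Proof of (4).** By uniqueness every such measure is a multiple of the visual one, and Theorem A applies.

**Proof of (3).** This is the argument that stopped earlier, under the hypothesis that makes it run.

**Step 1: the return map is defined and preserves $m|_A$.** The set $A$ is compact, so $m(A)<\infty$. Two vectors with the same forward endpoint have strongly asymptotic rays after a time shift, so $\liminf_{t\to\infty}F(\phi_tv)$ depends only on $v^+$; it equals $\rho_0$ for $m$-a.e. $v$. If $F(\phi_tv)<\rho_0+\frac12$, then at an integer $k$ with $|k-t|\le\frac12$ we have $F(\phi_kv)<\rho_0+1<\rho$. So for $m$-a.e. $v\in X$, $\phi_kv\in A$ for infinitely many $k\in\mathbb N$. In particular $m(A)>0$, and $\tau$, $T$ and all $T^n$ are defined a.e. on $A$.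

The map $T$ is injective: if $\phi_{\tau(v)}v=\phi_{\tau(v')}v'$ with $\tau(v)>\tau(v')$, then $\phi_{\tau(v)-\tau(v')}v=v'\in A$, contradicting the minimality of $\tau(v)$; and if $\tau(v)=\tau(v')$, then $v=v'$. As $T$ equals $\phi_k$ on $\{\tau=k\}$, injectivity gives $m(T(B))=m(B)$ for Borel $B\subset A$. In particular $T(A)$ has measure $m(A)<\infty$, hence full measure in $A$, and $m(T^{-1}B)=m(T(T^{-1}B))=m(B\cap T(A))=m(B)$.

**Step 2: integrable depth gives sublinearity along $m$-a.e. orbit.** Assume $\int_AD\,dm<\infty$. For $\varepsilon>0$,
$$\sum_{n\ge1}m(D\circ T^n>\varepsilon n)=\sum_{n\ge1}m(D>\varepsilon n)\le\varepsilon^{-1}\int_AD\,dm<\infty ,$$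
so $D(T^nv)/n\to0$ for a.e. $v\in A$. The $n$-th return time to $A$ is at least $n$. If the integer $k$ lies between the $n$-th and the $(n+1)$-st return times, then $F(\phi_kv)/k\le D(T^nv)/n$. So $F(\phi_kv)/k\to0$ along integers, and along real $t$ by the Lipschitz property. This holds for a.e. $v\in A$. The property is flow-invariant and a.e. orbit enters $A$, so the exceptional set is, up to a null set, contained in a countable union of images $\phi_{-k}$ of a null subset of $A$. Hence $F(\phi_tv)/t\to0$ for $m$-a.e. $v\in X$.

**Step 3: pass from orbits to boundary points.** The property depends only on $v^+$, since asymptotic rays stay at bounded distance. Let $B\subset\partial\mathbb H^d$ be the set of $\xi$ for which it fails, that is, $\kappa_\Gamma(\xi)>0$. By the product structure,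
$$(\mu_{x_0}\otimes\mu_{x_0})\{(\eta,\xi):\ \xi\in B,\ \eta\ne\xi\}=0 .$$
If $\mu_{x_0}(B)>0$, Fubini gives some $\xi$ with $\mu_{x_0}(\partial\mathbb H^d\setminus\{\xi\})=0$. Then the support of $\mu_{x_0}$ is $\{\xi\}$; it is $\Gamma$-invariant, so $\Gamma$ fixes $\xi$ and preserves a measure class carried by one point. This is impossible for a non-elementary group, since the $\Gamma$-invariant closed set $\operatorname{supp}\mu_{x_0}$ must be infinite. So $\mu_{x_0}(B)=0$, and $\Lambda_{sublinear}\Gamma$ has full measure.

**Step 4: finite BMS measure implies integrable depth.** The sets $\phi_k\{v\in A:\tau(v)>k\}$, $k\ge0$, are pairwise disjoint. Indeed, if $\phi_kv=\phi_lv'$ with $k<l<\tau(v')$ and $v\in A$, then $\phi_{l-k}v'=v\in A$ with $1\le l-k<\tau(v')$, a contradiction. Hence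
$$\int_A\tau\,dm=\sum_{k\ge0}m(\{v\in A:\tau(v)>k\})\le m(X).$$
Since $F\le\rho$ on $A$ and $F$ is 1-Lipschitz along the flow, $D\le\rho+\tau$. So $m(X)<\infty$ implies $\int_AD\,dm\le\rho\,m(A)+m(X)<\infty$. $\square$

**Remark.** For every group of divergence type, $\kappa_\Gamma$ is thus an a.e. constant in $[0,1]$. It is $0$ when the BMS measure is finite, and by Theorem A the extreme value $1$ occurs in every dimension. Nothing here says that integrability of the excursion depth is necessary for sublinearity, nor that all intermediate values of $\kappa_\Gamma$ occur.
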